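
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Context-free combings of nilpotent groups}


\begin{abstract}
A combing of a finitely generated group is a language of words that maps onto the group and in which words ending at equal or adjacent elements asynchronously fellow travel. We show that a finitely generated nilpotent group with a context-free combing is abelian-by-finite, no matter how many representatives the combing allows for each element. More precisely, for finitely generated virtually nilpotent groups the following are equivalent: being virtually abelian, having a context-free combing, having a combing that is a bounded language, and having a bijective combing that is both regular and bounded. The proof has two parts. A semigroup law shows that every word of a context-free combing stays close to a polygon with a bounded number of sides in finitely many directions. A multi-scale argument then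 shows that a torsion-free nilpotent group which carries such a system of polygons is abelian.
\end{abstract}


\section{Introduction}\label{sec:intro}

\subsection{Combings and languages}
Let $G$ be a group with a finite generating set $A$, and let $\Sigma=A^{\pm}=A\cup A^{-1}$; letters that represent the identity are allowed. Let $d$ be the word metric of $G$ with respect to $A$. A word $w\in\Sigma^*$ of length $|w|$ describes a path in the Cayley graph starting at $1$: for $t\in\mathbb N$ let $w(t)\in G$ be the element represented by the prefix of $w$ of length $t$, with $w(t)=w$ for $t\ge|w|$. We write $w=_Gw'$ if $w$ and $w'$ represent the same element.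

Two words $w,w'$ \emph{asynchronously $K$-fellow travel} if there are nondecreasing surjections $\phi,\phi':\mathbb N\to\mathbb N$ with
\[
d\bigl(w(\phi(t)),w'(\phi'(t))\bigr)\le K\qquad\text{for all }t .
\]
So two travelers can walk along the two paths, each waiting for the other whenever this is convenient, and stay within distance $K$. Throughout, fellow traveling is meant in this asynchronous sense.

\begin{definition}
A \emph{combing} of $G$ with respect to $A$ is a language $L\subseteq\Sigma^*$ that maps onto $G$ and for which there is a constant $K$ such that $w$ and $w'$ asynchronously $K$-fellow travel whenever $w,w'\in L$ and $w'=_Gwx$ with $x\in\Sigma\cup\{1\}$. It is \emph{bijective} if every element of $G$ has exactly one representative in $L$. It is \emph{regular} or \emph{context-free} if the language $L$ is.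
\end{definition}

A combing chooses paths from $1$ to all points of the group in a way that depends continuously, on a coarse scale, on the endpoint. Formal language theory measures how complicated the choice is.

\begin{example}\label{ex:Zn}
The words $x_1^{i_1}\cdots x_n^{i_n}$, $i_j\in\mathbb Z$, form a regular bijective combing of $\mathbb Z^n$: multiplication by a generator changes one exponent by $1$, and two such words fellow travel if one lets the traveler who finishes a block $x_j^{i_j}$ first wait.
\end{example}

\begin{example}\label{ex:heis}
Let $G$ be the Heisenberg group, generated by $x,y,z$ with $z$ central and $[x,y]=x^{-1}y^{-1}xy=z$. Each element is uniquely of the form $x^iy^jz^k$, and these words form a regular language that maps bijectively onto $G$. They do not form a combing. For $j\ge1$ the neighbors $y^j$ and $y^jx$ have the normal forms $y^j$ and $xy^jz^{-j}$. If these two words $K$-fellow traveled with the same $K$ for all $j$, then the point $xy^j$ of the second path would be within $K$ of some point $y^b$, $0\le b\le j$, of the first. But $y^{-b}xy^j=xy^{j-b}z^{b}$. Only finitely many elements lie in the ball of radius $K$, so $j-b$ and $b$ would be bounded,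 and hence so would $j$.
\end{example}

The Heisenberg group is not abelian-by-finite, that is, it has no abelian subgroup of finite index: a subgroup of finite index contains $x^n$ and $y^n$ for some $n\ge1$, and $[x^n,y^n]=z^{n^2}\ne1$. Example~\ref{ex:heis} shows what can go wrong in such a group: moving the end of a path by one generator conjugates its last long segment.

Bridson and Gilman showed, as reported in the survey \cite{Rees}, that a finitely generated nilpotent group which is not abelian-by-finite has no \emph{bijective} context-free combing. The question is posed there whether a context-free combing with more than one representative for some elements might exist. The bijective case does not settle this: discarding superfluous words preserves the fellow traveler property, but there is no reason why it should keep the language context-free. We show that the answer is still no.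

\begin{theorem}\label{thm:main}
A finitely generated nilpotent group that admits a context-free combing with respect to some finite generating set is abelian-by-finite.
\end{theorem}

A language is \emph{bounded} if it is contained in $w_1^*w_2^*\cdots w_n^*$ for some fixed words $w_1,\dots,w_n$. The method gives the following more complete statement, in which combings are taken with respect to some finite generating set. Theorem~\ref{thm:main} is contained in the implication (iii)$\Rightarrow$(i).

\begin{theorem}\label{thm:equiv}
For a finitely generated virtually nilpotent group $G$ the following are equivalent: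
\begin{enumerate}
\item[(i)] $G$ is virtually abelian;
\item[(ii)] $G$ has a bijective combing that is a regular and bounded language;
\item[(iii)] $G$ has a context-free combing;
\item[(iv)] $G$ has a combing that is a bounded language.
\end{enumerate}
\end{theorem}

Some hypothesis like virtual nilpotence is needed: the reduced words form a regular bijective combing (with $K=1$) of a free group of rank two, which is not virtually abelian.

\subsection{Outline}
After a reduction to torsion-free nilpotent groups (Section~\ref{sec:finite}) the proof has two independent parts.

\emph{From grammars to polygons} (Sections~\ref{sec:pump} and~\ref{sec:polygons}). Pumping in a context-free grammar inserts words $v$ and $x$ around a nonterminal. We show that all words $v$ that can be inserted on the left of a given nonterminal run along \emph{one} line $1,c,c^2,\dots$, and similarly on the right. The reason is that nilpotent groups satisfy semigroup laws: if two pumps went in different directions, one could perform them in two different orders with the same result, along paths that diverge. Since a derivation tree splits into boundedly many pumps and letters, every word of the combing stays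 close to a polygon with at most $M$ sides, all parallel to elements of a fixed finite set $E$. This part only uses the fellow traveler property for words that represent the same element.

\emph{From polygons to commutativity} (Section~\ref{sec:main}). Suppose that polygons $\sigma_g$ from $1$ to $g$ of this kind exist and that $\sigma_g$ and $\sigma_{gh}$ are close when $h$ is short. If the last long noncentral sides of $\sigma_g$ and $\sigma_{gh}$ have directions $c$ and $c'$, we read both polygons backwards from their ends. Roughly, closeness forces a positive power of $h^{-1}ch$ to be a positive power of $c'$. As $h$ varies, only finitely many directions $c'$ are available, whereas a noncentral element has infinitely many conjugates. Section~\ref{ssec:toy} shows this argument in the simplest situation. The work lies in making sense of ``long'' uniformly for all $h$ in a ball whose radius itself depends on what counts as ``short''. This part uses the fellow traveler property for neighbors and no language theory at all, which is why bounded languages are covered too.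

\section{Couplings of sequences}\label{sec:couplings}

All constants are integers. For $g\in G$ put $|g|=d(1,g)$, and let $B(n)=\{g\in G:|g|\le n\}$ and $\beta(n)=|B(n)|$. The metric $d$ is left-invariant. For a word $w$, the symbol $|w|$ denotes its length, which is at least the length of the element that it represents.

It is convenient to compare arbitrary finite sequences of points of $G$; consecutive terms need not be adjacent. A \emph{coupling} of $\xi=(\xi_0,\dots,\xi_n)$ with $\xi'=(\xi'_0,\dots,\xi'_{n'})$ is a pair of nondecreasing surjections $\varphi:[0,N]\to[0,n]$, $\varphi':[0,N]\to[0,n']$ between intervals of integers. So each of $\varphi,\varphi'$ increases by $0$ or $1$ at every step. We say that at \emph{time} $t$ the first sequence is at position $\varphi(t)$ and the second at position $\varphi'(t)$. Write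
\[
\xi\approx_K\xi'
\]
if there is a coupling with $d(\xi_{\varphi(t)},\xi'_{\varphi'(t)})\le K$ for all $t$. For a word $w$ and $g\in G$ put $[g;w]=(g,gw(1),\dots,gw(|w|))$.

The words $w,w'$ asynchronously $K$-fellow travel if and only if $[1;w]\approx_K[1;w']$. Given reparametrizations $\phi,\phi'$, restrict $\min(\phi,|w|)$ and $\min(\phi',|w'|)$ to $[0,N]$ with $N$ large; conversely, extend a coupling by $\phi(N+s)=|w|+s$, $\phi'(N+s)=|w'|+s$ for $s\ge0$.

We shall use the following rules.
\begin{enumerate}
\item[(C1)] The relation $\approx_K$ is symmetric, and it is preserved by left translation and by reversing both sequences. A coupling matches the two first points and the two last points. Restricting a coupling to times $\le t$ couples the initial segments traversed up to time $t$.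
\item[(C2)] Let $\xi*\eta$ denote concatenation when the last point of $\xi$ is the first point of $\eta$ (these two are identified). If $\xi\approx_K\xi'$ and $\eta\approx_K\eta'$ and both concatenations are defined, then $\xi*\eta\approx_K\xi'*\eta'$: use one coupling after the other.
\item[(C3)] If $\xi\approx_K\xi'\approx_{K'}\xi''$, then $\xi\approx_{K+K'}\xi''$. Given couplings $(\varphi,\varphi')$ and $(\psi',\psi'')$, repeat times so that $|\varphi'^{-1}(j)|=|\psi'^{-1}(j)|$ for every position $j$ of $\xi'$. Then $\varphi'=\psi'$, and $(\varphi,\psi'')$ is the required coupling.
\item[(C4)] (\emph{Dichotomy.}) Fix a coupling and positions $m$ in $\xi$, $m'$ in $\xi'$. Then either at the first time at which $\xi$ is at $m$ the sequence $\xi'$ is at a position $\le m'$, or at the first time at which $\xi'$ is at $m'$ the sequence $\xi$ is at a position $\le m$. The first alternative holds if $m$ is reached no later than $m'$, the second in the opposite case.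
\end{enumerate}
If $L$ is a combing with constant $K$, if $w,w'\in L$ and if the elements they represent have distance at most $\ell$, where $\ell\ge1$, then
\begin{equation}\label{eq:far}
[1;w]\approx_{\ell K}[1;w'] .
\end{equation}
To see this, insert representatives in $L$ of the points of a geodesic from $w$ to $w'$ and use (C3).

\section{Reduction to torsion-free nilpotent groups}\label{sec:finite}

We recall the language theory that is used. A \emph{context-free grammar} has a finite set of nonterminals, among them a start symbol $S$, and finitely many productions $X\to\omega$, where $X$ is a nonterminal and $\omega$ is a word, possibly empty, in nonterminals and terminal letters. Write $\omega\Rightarrow^*\omega'$ if $\omega'$ arises from $\omega$ by successively replacing nonterminals by right sides of their productions. The language of the grammar is the set of words $w$ in terminal letters with $S\Rightarrow^*w$. Such languages are called context-free; regular languages are among them. The context-free languages are closed under homomorphisms, inverse homomorphisms and intersection with regular languages.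

Let $H\le G$ be a subgroup of finite index, $G=\bigsqcup_{t\in T}Ht$ with $T$ finite and $1\in T$. A word over $\Sigma$ can be \emph{rewritten} over generators of $H$ by keeping track of the coset. For $t\in T$ and $a\in\Sigma$ let $t\cdot a\in T$ be the representative of $Hta$, and put
\[
b_{t,a}=ta(t\cdot a)^{-1}\in H,\qquad A_H=\{b_{t,a}:t\in T,\ a\in\Sigma\}.
\]
\emph{Reading} $w=a_1\cdots a_n$ \emph{from} $t\in T$ means to put $t_0=t$, $t_i=t_{i-1}\cdot a_i$ and to output the word $b_{t_0,a_1}b_{t_1,a_2}\cdots b_{t_{n-1},a_n}$ over $A_H$. If $w$ represents an element of $H$, let $\hat w$ be the output of reading $w$ from $1$. The product telescopes: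
\begin{equation}\label{eq:telescope}
\hat w(i)=w(i)\,t_i^{-1}\qquad(0\le i\le n).
\end{equation}
Here $t_i$ represents the coset $Hw(i)$, so $t_n=1$ and $\hat w=_Gw$. In particular $A_H$ generates $H$.

\begin{lemma}\label{lem:finite}
Let $L$ be a combing of $G$ and $\hat L=\{\hat w:w\in L \text{ represents an element of }H\}$. Then $\hat L$ is a combing of $H$ with respect to $A_H$. If $L$ is context-free, so is $\hat L$.
\end{lemma}

\begin{proof}
Clearly $\hat L$ maps onto $H$. Let $\hat w'=_H\hat wy$ with $y\in A_H^{\pm}\cup\{1\}$. Since $w'=_Gwy$ and $y$ is one of finitely many elements of $G$, \eqref{eq:far} gives $[1;w]\approx_C[1;w']$ with $C$ independent of the words. By \eqref{eq:telescope}, corresponding points of $w$ and $\hat w$ are within $\max_{t\in T}|t|$ of each other, so the paths of $\hat w$ and $\hat w'$ are uniformly close for the metric $d$ of $G$. Each ball of $G$ contains only finitely many elements of $H$, so by left invariance a bound on $d(h,h')$ for $h,h'\in H$ yields a bound on their distance in $H$. Hence $\hat w$ and $\hat w'$ fellow travel in $H$ with a uniform constant.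

Let $\mathcal R$ be the regular set of words $(t_0,a_1)(t_1,a_2)\cdots(t_{n-1},a_n)$ over $T\times\Sigma$ with $t_0=1$, $t_i=t_{i-1}\cdot a_i$ and $t_n=1$, and let $\pi(t,a)=a$. Then $\hat L$ is the image of $\pi^{-1}(L)\cap\mathcal R$ under the homomorphism $(t,a)\mapsto b_{t,a}$. So $\hat L$ is context-free if $L$ is.
\end{proof}

Every finitely generated virtually nilpotent group has a torsion-free nilpotent subgroup of finite index, because finitely generated nilpotent groups are virtually torsion-free \cite[Ch.~1]{Segal}. By Lemma~\ref{lem:finite}, the implication (iii)$\Rightarrow$(i) of Theorem~\ref{thm:equiv}, and with it Theorem~\ref{thm:main}, follows from the next statement.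

\begin{theorem}\label{thm:T}
A finitely generated torsion-free nilpotent group that has a context-free combing is abelian.
\end{theorem}

\section{Roots, conjugates and semigroup laws}\label{sec:facts}

Let $G$ be a finitely generated torsion-free nilpotent group with center $Z$. We need five facts.

\begin{enumerate}
\item[(N1)] \emph{If $x^n=y^n$ with $n\ne0$, then $x=y$.} This is due to Mal'cev; see \cite[\S16]{KM}. Consequently, if $x^n$ with $n\ne0$ commutes with $y$, so does $x$, because $(yxy^{-1})^n=yx^ny^{-1}=x^n$.

\item[(N2)] \emph{Roots.} For $g\ne1$ let $I(g)$ be the set of all $x\in G$ with $x^m\in\langle g\rangle$ for some $m\ne0$. If $x,y\in I(g)$, then some nonzero powers of $x$ and $y$ commute, so $x$ and $y$ commute by (N1), applied twice. Hence $I(g)$ is an abelian subgroup. It is finitely generated, as every subgroup of a finitely generated nilpotent group is, and torsion-free, and any two of its nontrivial elements have a common nontrivial power. So $I(g)$ is infinite cyclic. Let the \emph{root} $r(g)$ be its generator with $g=r(g)^n$, $n\ge1$. From $I(xgx^{-1})=xI(g)x^{-1}$ we get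
\[
r(xgx^{-1})=x\,r(g)\,x^{-1}.
\]
Moreover, \emph{if $g,g'\ne1$ and $g^p=g'^q$ with $p,q>0$, then $r(g)=r(g')$}. Indeed $I(g)=I(g^p)=I(g'^q)=I(g')$, so $r(g')=r(g)^{\pm1}$, and the sign is $+$ since $p$ and $q$ are both positive.

\item[(N3)] \emph{$G/Z$ is torsion-free.} If $x^n\in Z$ with $n\neq 0$, then $x$ commutes with every $y$ by (N1).

\item[(N4)] \emph{An element $x$ with finitely many conjugates is central.} Each $y\in G$ permutes the conjugates of $x$, so some $y^n$ with $n\ge1$ commutes with $x$; apply (N1).

\item[(N5)] \emph{Semigroup laws.} For each $c\ge1$ there are positive words $W_c,W_c'$ in two letters $s,t$, the first beginning with $s$ and the second with $t$, such that $W_c=W_c'$ holds identically in every nilpotent group of class at most $c$. Put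
\[
W_1=st,\quad W_1'=ts,\qquad W_{c+1}=W_cW_c',\quad W_{c+1}'=W_c'W_c .
\]
In a group of class at most $c+1$, the quotient by the center has class at most $c$, so $W_c=W_c'\zeta$ with $\zeta$ central, and then both $W_{c+1}$ and $W_{c+1}'$ equal $W_c'W_c'\zeta$.
\end{enumerate}

\section{Pumping moves along lines}\label{sec:pump}

In this section $G$ is a finitely generated torsion-free nilpotent group (except in the model case below, $G$ is arbitrary of this kind) and $L\subseteq\Sigma^*$ is a nonempty context-free language such that
\begin{equation}\label{eq:star}
\text{any two words of $L$ that represent the same element $K$-fellow travel.}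
\end{equation}
Every context-free combing has this property, by the case $x=1$ of the definition.

\subsection{A model case}\label{ssec:model}
Suppose that $G=\mathbb Z^2$ with basis $a,b$, that $A=\{a,b\}$, and that the grammar has a nonterminal $X$ with productions $X\to aX$ and $X\to bX$. Fix words with $S\Rightarrow^*uXy$ and $X\Rightarrow^*w$. The language then contains $ua^nb^nwy$ and $ub^na^nwy$ for all $n$. These represent the same element, but the point $ua^n$ of the first path has distance at least $n$ from all points $ub^j$ and $ub^na^i$ with $0\le i,j\le n$, and distance at least $n-|u|-|wy|$ from the rest of the second path. So \eqref{eq:star} fails for large $n$: one nonterminal cannot pump in two directions. In a nilpotent group $a^nb^n$ and $b^na^n$ are in general different elements; the semigroup laws (N5) will replace $ab=ba$.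

\subsection{Pumping pairs}
Fix a grammar for $L$ in which every nonterminal occurs in some derivation of a word of $L$; the others can be deleted. For a nonterminal $X$ let
\[
\mathcal P_X=\{(v,x)\in\Sigma^*\times\Sigma^*:\ X\Rightarrow^*vXx\}.
\]
Performing one pump inside another shows that $\mathcal P_X$ is a monoid under $(v,x)(v',x')=(vv',x'x)$. It maps homomorphically to $G\times G^{\mathrm{op}}$, where $G^{\mathrm{op}}$ is $G$ with the opposite multiplication; $G^{\mathrm{op}}\cong G$ by inversion, so $G\times G^{\mathrm{op}}$ has the same nilpotency class as $G$. For each $X$ fix words $u,w,y\in\Sigma^*$ with $S\Rightarrow^*uXy$ and $X\Rightarrow^*w$. Then $uvwxy\in L$ for all $(v,x)\in\mathcal P_X$.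

\emph{Symmetry.} The language $L^{-1}$ of formal inverses of words of $L$ is context-free: in each production reverse the right side and invert its terminal letters, keeping the nonterminals. The pumping pairs of $X$ in the new grammar are the pairs $(x^{-1},v^{-1})$ with $(v,x)\in\mathcal P_X$. If $w$ represents $g$, then $[1;w^{-1}]$ is the translate by $g^{-1}$ of the reverse of $[1;w]$, so $L^{-1}$ satisfies \eqref{eq:star} with the same $K$. Hence statements about first components $v$ of pumping pairs yield statements about second components $x$.

\begin{lemma}\label{lem:line}
For each nonterminal $X$ there are $c_X,d_X\in G$ such that every $(v,x)\in\mathcal P_X$ satisfies $v=_Gc_X^p$ and $x=_Gd_X^q$ with some $p,q\ge0$. If $c_X=1$, then $v=_G1$ for all pairs; if $c_X\ne1$, then $v\ne_G1$ for some pair. The same holds for $d_X$ and $x$.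
\end{lemma}

\begin{proof}
By symmetry it suffices to treat $v$; if $c$ is the element found for $L^{-1}$, put $d_X=c^{-1}$. If all $v$ are trivial in $G$, put $c_X=1$. Otherwise we show that all nontrivial $v$ have the same root, and take this root as $c_X$. As in the model case, we compare two words of $L$ that represent the same element but start with long runs along two different pumps.

Let $(v_1,x_1),(v_2,x_2)\in\mathcal P_X$ with $v_1,v_2\ne_G1$. Let $W,W'$ be as in (N5) for a class bounding that of $G$. Fix $n\ge\beta(K+|u|+|v_1|+|v_2|)$, and evaluate these words in the monoid $\mathcal P_X$: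
\[
(V,Y)=W\bigl((v_1,x_1)^n,(v_2,x_2)^n\bigr),\qquad (V',Y')=W'\bigl((v_1,x_1)^n,(v_2,x_2)^n\bigr).
\]
Both have the same image in $G\times G^{\mathrm{op}}$. So the words $uVwYy$ and $uV'wY'y$ of $L$ represent the same element and $K$-fellow travel. The first begins with $uv_1^n$, the second with $uv_2^n$. By the dichotomy (C4) for the positions $|u|+n|v_1|$ and $|u|+n|v_2|$, after exchanging the roles of the two pairs and paths if necessary, the second path is at a position $\le|u|+n|v_2|$ when the first path is first at position $|u|+n|v_1|$.

For $0\le k\le n$ let $j_k$ be the position of the second path at the first time when the first path is at position $|u|+k|v_1|$, whose point is $uv_1^k$. Then $j_0\le j_1\le\dots\le j_n\le|u|+n|v_2|$. Put $l_k=\max\bigl(0,\lfloor(j_k-|u|)/|v_2|\rfloor\bigr)$. The point at position $j_k$ is within $|u|+|v_2|$ of $uv_2^{l_k}$, and therefore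
\[
v_1^{-k}v_2^{l_k}\in B(K+|u|+|v_2|)\qquad(0\le k\le n).
\]
By the choice of $n$ this ball has fewer than $n+1$ elements. So there are $k<k'$ with $v_1^{-k}v_2^{l_k}=v_1^{-k'}v_2^{l_{k'}}$, that is,
\[
v_1^{k'-k}=v_2^{\,l_{k'}-l_k}.
\]
The left side is nontrivial and $l_{k'}\ge l_k$, so $l_{k'}>l_k$. By (N2), $r(v_1)=r(v_2)$.
\end{proof}

By convention, $p=0$ if $v=_G1$ and $q=0$ if $x=_G1$. Since nontrivial elements have infinite order, $p$ and $q$ are then determined by $(v,x)$.

Lemma~\ref{lem:line} locates only the endpoint of $v$. The next lemma shows that the whole path of $v$ follows the line $1,c,c^2,\dots$. The idea is to compare $v$ with a \emph{fixed} pump whose powers visibly run along this line. When $c=1$ there is no such pump, and one has to show that $v$ stays in a bounded region; the word used for comparison then involves a pump whose right-hand component is nontrivial, if there is one.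

\begin{lemma}\label{lem:track}
There is $K_1$ such that for all $X$ and all $(v,x)\in\mathcal P_X$, with $p,q$ as above,
\[
[1;v]\approx_{K_1}(1,c_X,\dots,c_X^p),\qquad [1;x]\approx_{K_1}(1,d_X,\dots,d_X^q).
\]
\end{lemma}

\begin{proof}
The second statement follows from the first, applied to $L^{-1}$. There $d_X^{-1}$ plays the role of $c_X$, so $[1;x^{-1}]$ is close to $(1,d_X^{-1},\dots,d_X^{-q})$; reverse both sequences and translate by $x=_Gd_X^q$.

There are finitely many $X$. Fix one, write $c=c_X$ and $d=d_X$, and let $(v,x)\in\mathcal P_X$. ``Uniform'' means independent of $(v,x)$.

\emph{Case 1: $c\ne1$.} Fix, once for all for this $X$, a pair $(v_0,x_0)\in\mathcal P_X$ with $v_0=_Gc^{p_0}$, $p_0\ge1$. By Lemma~\ref{lem:line} the images of $(v,x)$ and $(v_0,x_0)$ in $G\times G^{\mathrm{op}}$ commute. So for every $n$ the words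
\[
\omega=u\,v\,v_0^n\,w\,x_0^n\,x\,y,\qquad \omega'=u\,v_0^n\,v\,w\,x\,x_0^n\,y
\]
of $L$ represent the same element, and $[1;\omega]\approx_K[1;\omega']$. Apply (C4) with the positions $|u|+|v|$ in $\omega$ and $|u|+n|v_0|$ in $\omega'$.

Suppose that when $\omega'$ first reaches its position, $\omega$ is at a position $\le|u|+|v|$. Then the $n+1$ distinct points $uv_0^k$, $0\le k\le n$, lie within $K$ of the first $|u|+|v|+1$ points of $\omega$, so $n+1\le(|u|+|v|+1)\beta(K)$. Choosing $n$ larger, depending on $v$, we exclude this. So at the first time when $\omega$ is at position $|u|+|v|$, the word $\omega'$ is at a position $j\le|u|+n|v_0|$. Restricting the coupling to the times up to this one, we see that $[1;uv]$ is $K$-close to the initial segment of $[1;uv_0^n]$ ending at position $j$.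

Put $l=\max(0,\lfloor(j-|u|)/|v_0|\rfloor)$. Match the positions in $u$ with the point $u$, each full block $v_0$ with the corresponding $p_0$ steps of the sequence of powers of $c$, and the last, incomplete block with the single point $uc^{lp_0}$. Then matched points are at distance at most $|u|$, $|v_0|+p_0|c|$, $|v_0|$ respectively. So this initial segment is $(|u|+|v_0|+p_0|c|)$-close to $(u,uc,\dots,uc^{lp_0})$. Matching all of $u$ with its endpoint gives $[1;uv]\approx_{|u|}[u;v]$. Translating by $u^{-1}$ we obtain
\[
[1;v]\approx_{C_1}(1,c,\dots,c^{lp_0}),\qquad C_1=K+2|u|+|v_0|+p_0|c| ,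
\]
and $C_1$ is uniform. Comparison of endpoints gives $|c^{p-lp_0}|\le C_1$. Since $c$ has infinite order and $B(C_1)$ is finite, $|p-lp_0|\le C_2$ with $C_2$ uniform. Hence $(1,\dots,c^{lp_0})\approx_{C_2|c|}(1,\dots,c^p)$, and the claim follows with constant $C_1+C_2|c|$.

\emph{Case 2: $c=1$ and $d=1$.} Pumping does not change the element: $uvwxy=_Guwy$, and both words are in $L$. So all points of $[1;uv]$ are within $K$ of points of $[1;uwy]$, hence lie in $B(K+|u|+|w|+|y|)$. Thus $[1;v]$ stays in a ball of uniform radius and is uniformly close to the one-point sequence $(1)$; here $p=0$.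

\emph{Case 3: $c=1$ and $d\ne1$.} Fix, once for all, a pair $(v_0,x_0)\in\mathcal P_X$ with $x_0=_Gd^{q_0}$, $q_0\ge1$. Here $v=_Gv_0=_G1$, so again $p=0$. The words
\[
\omega=u\,v^{q_0}\,w\,x^{q_0}\,y,\qquad \omega'=u\,v_0^{q}\,w\,x_0^{q}\,y
\]
are in $L$ and represent the same element, since $x^{q_0}$ and $x_0^q$ both equal $d^{qq_0}$. Couple them with constant $K$, and consider the first time when $\omega$ is at position $|u|+|v|$. Its point is $uv=_Gu$, and $\omega'$ is at some position $j$ whose point is within $K$ of $u$. All points of $\omega$ up to this time are within $K$ of points of $\omega'$ at positions $\le j$. We claim that the latter lie in a ball of uniform radius around $u$.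
\begin{itemize}
\item If $j$ lies in the part $uv_0^qw$, they are within $|u|+|v_0|+|w|$ of $u$, because $v_0=_G1$.
\item If $j$ lies in the part $x_0^q$, the point at $j$ is $uwx_0^kx'$ with $x'$ a prefix of $x_0$. So $|d^{q_0k}|\le K+|w|+|x_0|$ and $k$ is uniformly bounded; the points in question are within $|u|+|v_0|+|w|+(k+1)|x_0|$ of $u$.
\item If $j$ lies in the part $y$, then $|d^{q_0q}|\le K+|w|+|y|$, so $q$ is uniformly bounded, and the points are within $|u|+|v_0|+|w|+q|x_0|+|y|$ of $u$.
\end{itemize}
So the points of $[u;v]$ lie in a ball of uniform radius around $u$ too, and $[1;v]$ is uniformly close to $(1)$.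
\end{proof}

\section{Words of a context-free combing are coarse polygons}\label{sec:polygons}

\begin{definition}
Let $E\subset G\setminus\{1\}$ be a set. An \emph{$E$-polygon with $m$ sides from $1$ to $g$} is a concatenation of sequences $g_{i-1}(1,e_i,e_i^2,\dots,e_i^{p_i})$, $i=1,\dots,m$, where $e_i\in E$, $p_i\ge0$, $g_0=1$, $g_i=g_{i-1}e_i^{p_i}$ and $g_m=g$. For $m=0$ it is the sequence $(1)$.
\end{definition}

\begin{lemma}\label{lem:polygon}
Let $G$ and $L$ be as in Section~\ref{sec:pump}. There are a finite set $E\subset G\setminus\{1\}$ and $M\ge1$ such that for each $w\in L$ there is an $E$-polygon $\sigma$ with at most $M$ sides, from $1$ to the element represented by $w$, with $[1;w]\approx_{K_1}\sigma$. Here $K_1$ is the constant of Lemma~\ref{lem:track}.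
\end{lemma}

\begin{proof}
We first show that there is $M$ such that \emph{each $w\in L$ is a concatenation of at most $M$ pieces, each of which is a letter or a component $v$ or $x$ of a pair $(v,x)\in\mathcal P_X$ for some $X$}. Derivations are described by trees: inner nodes are labeled by nonterminals, the children of an inner node spell the right side of a production (there are none if the right side is empty), and the terminal letters at the leaves spell the derived word, the \emph{yield}. Let $b\ge1$ bound the lengths of the right sides, and put $M_0=1$, $M_k=2+bM_{k-1}$. We claim, by induction on $k\ge1$, that $M_k$ pieces suffice for the yield $w$ of a derivation tree whose inner nodes carry labels from a set $\mathcal S$ of $k$ nonterminals.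

Let $X$ be the label of the root, and choose a node labeled $X$ of maximal depth (possibly the root itself). Cutting there gives $w=vw'x$ with $(v,x)\in\mathcal P_X$, and $w'$ is the yield of a subtree in which $X$ occurs only at the root. This root has at most $b$ children, each of which is a terminal letter or the root of a tree with labels in $\mathcal S\setminus\{X\}$; if $k=1$, all are terminal letters. So $w'$ needs at most $bM_{k-1}$ pieces, and $w$ at most $M_k$. Let $M=M_k$ with $k$ the number of nonterminals.

Now let $E$ be the set of nontrivial elements of $G$ among the $c_X$, the $d_X$ and the letters. By Lemma~\ref{lem:track}, for a piece $w_i$ of pumping type the sequence $[1;w_i]$ is $K_1$-close either to $(1,e_i,\dots,e_i^{p_i})$ with $e_i\in E$ and $e_i^{p_i}=_Gw_i$, or to $(1)$ with $w_i=_G1$. For a letter $a$ the same holds: $[1;a]=(1,a)$ if $a\ne_G1$, and $[1;a]=(1,1)\approx_0(1)$ otherwise. Translate and concatenate, using (C2).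
\end{proof}

Let $L$ now be a context-free combing of $G$ with constant $K$. For each $g\in G$ choose a representative $w_g\in L$ and, by Lemma~\ref{lem:polygon}, an $E$-polygon $\sigma_g$ from $1$ to $g$ with at most $M$ sides and $[1;w_g]\approx_{K_1}\sigma_g$. By (C3),
\begin{equation}\label{eq:system}
\sigma_g\approx_\kappa\sigma_{gx}\quad\text{for all }g\in G,\ x\in\Sigma,\qquad\text{where }\kappa=K+2K_1 .
\end{equation}
From here on the language plays no role.

\section{A system of polygons forces commutativity}\label{sec:main}

\begin{proposition}\label{prop:polygon}
Let $G$ be a torsion-free nilpotent group with finite generating set $A$, let $\Sigma=A^{\pm}$, let $E\subset G\setminus\{1\}$ be a finite set, and let $M\ge1$, $\kappa\ge0$ be integers. Suppose that for every $g\in G$ there is an $E$-polygon $\sigma_g$ from $1$ to $g$ with at most $M$ sides, such that $\sigma_g\approx_\kappa\sigma_{gx}$ for all $g\in G$ and $x\in\Sigma$. Then $G$ is abelian.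
\end{proposition}

By \eqref{eq:system}, this proves Theorem~\ref{thm:T}. Torsion-freeness and the finiteness of $E$ cannot be dropped. For any $G$ and $E=G\setminus\{1\}$, the polygons $\sigma_1=(1)$ and $\sigma_g=(1,g)$ for $g\neq 1$ satisfy the other hypotheses with $M=\kappa=1$. This $E$ is infinite if $G$ is the Heisenberg group, and finite if $G$ is a finite nonabelian nilpotent group.

Passing from $g$ to $gh$ along a geodesic, the hypothesis and (C3) give
\begin{equation}\label{eq:h}
\sigma_g\approx_{\kappa|h|}\sigma_{gh}\qquad(g,h\in G).
\end{equation}

\subsection{The argument in the simplest case}\label{ssec:toy}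
Let $G$ be the Heisenberg group of Example~\ref{ex:heis} with generators $x,y,z$, and let $R=|E|$. Suppose that for some $g$ and all $h\in B(R)$ the last side of $\sigma_{gh}$ has a noncentral direction $e_h\in E$ and an exponent at least $\beta(\kappa R)$. We derive a contradiction.

Put $e=e_1$ and fix $h\in B(R)$. By \eqref{eq:h}, $\sigma_g\approx_{\kappa R}\sigma_{gh}$. Read the coupling backwards in time. As long as neither path has left its last side, the paths are at points $ge^{-a}$ and $gh\,e_h^{-b}$, where $a$ and $b$ start at $0$ and never decrease, and
\[
e^{a}\,h\,e_h^{-b}\in B(\kappa R).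
\]
When one of the paths arrives at the beginning of its last side, its index has taken more than $\beta(\kappa R)$ values. So at two times with different pairs $(a,b)\ne(a_1,b_1)$, $a\le a_1$, $b\le b_1$, the element is the same, and $e^{a_1-a}=h\,e_h^{\,b_1-b}h^{-1}$. Since $e$ and $e_h$ have infinite order, both exponents are positive, and (N2) gives
\[
h^{-1}r(e)h=r(e_h)\in\{r(e'):e'\in E\}\qquad\text{for all }h\in B(R).
\]
The set on the right has at most $R$ elements. But $r(e)$ is not central, so it does not commute with $f$ for some $f\in\{x,y\}$. Then $f^{-1}r(e)f=r(e)z^m$ with $m\ne0$, and the elements $f^{-n}r(e)f^n=r(e)z^{nm}$, $0\le n\le R$, are $R+1$ distinct conjugates of the required form. This is a contradiction.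

In general three things can obstruct this argument.
\begin{itemize}
\item Long central sides may follow the last noncentral one. They are harmless in the formulas, since central factors can be moved aside, but they hide where the noncentral sides end. The end is visible again in $G/Z$, where central sides are stationary.
\item Short noncentral sides may follow. We treat short sides as bounded jumps. These jumps enter the final formula as conjugating elements, so the number $R$ of available directions grows with the size of the jumps.
\item For the pigeonhole step, ``long'' must mean longer than a bound that depends on $R$, for all $\sigma_{gh}$ with $h\in B(R)$ at once. So we need a scale $\rho$ and a point $g$ such that near $g$ all sides either are absorbed at scale $\rho$ or are much longer than $\rho$.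
\end{itemize}
To find the scale, we count how many sides remain visible at each scale. This number is at most $M$ and does not increase with the scale, so among $M+2$ scales there are two consecutive ones between which nothing changes. The count also has to be controlled on balls around $g$, so we let the point vary together with the scale.

\subsection{Coarse polygons}
We now begin the proof of Proposition~\ref{prop:polygon}. Suppose that $G$ is not abelian. Let $\bar G=G/Z$, and let bars denote images in $\bar G$. Use the word length and metric of $\bar G$ for the images of the generators, denoted by the same symbols. Then $|\bar g|\le|g|$, and a ball of radius $n$ in $\bar G$, being the image of $B(n)$, has at most $\beta(n)$ elements. By (N3) the nontrivial group $\bar G$ is torsion-free, hence infinite. Since $G\ne1$, $E\ne\emptyset$.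

An \emph{$r$-polygon with $k$ sides ending at $g$} is given by data $s_0,e_1,p_1,s_1,\dots,e_k,p_k,s_k$ with $s_i\in G$, $|s_i|\le r$, $e_i\in E$, $p_i\ge0$ and
\[
g=s_0e_1^{p_1}s_1\cdots e_k^{p_k}s_k .
\]
Its sequence consists of an initial position with value $1$; then, for $i=1,\dots,k$, the $p_i+1$ positions of side $i$ with values $s_0e_1^{p_1}\cdots s_{i-1}e_i^{a}$, $a=0,\dots,p_i$; then a final position with value $g$. So it may jump by at most $r$ between consecutive sides and at both ends. Let
\[
\nu_r(g)
\]
be the least $k$ such that $\sigma_g\approx_r\Pi$ for some $r$-polygon $\Pi$ with $k$ sides ending at $g$. This is the number of sides of $\sigma_g$ that are visible at scale $r$. We have $\nu_r(g)\le M$ for all $r\ge0$: take all $s_i=1$, so that the sequence of $\Pi$ is that of $\sigma_g$ with some points repeated. And $\nu_r(g)$ does not increase when $r$ grows. Put $\eta=\max_{e\in E}|e|\ge1$.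

\begin{lemma}\label{lem:nu}
Let $g\in G$, and let $r,n,\Lambda\ge0$ be integers.
\begin{enumerate}
\item[(a)] If $|h|\le n$, then $\nu_{r+(\kappa+1)n}(gh)\le\nu_r(g)$.
\item[(b)] Let $\Pi$ be an $r$-polygon with $k\ge1$ sides ending at $g$, with $\sigma_g\approx_r\Pi$. If one of its exponents is at most $\Lambda$, then $\nu_{2r+\eta\Lambda}(g)\le k-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\Pi$ realize $\nu_r(g)$. Replacing its last jump $s_k$ by $s_kh$ changes only the final value, from $g$ to $gh$, and gives an $(r+n)$-polygon $\Pi'$. Then $\sigma_{gh}\approx_{\kappa|h|}\sigma_g\approx_r\Pi\approx_{|h|}\Pi'$, and $\kappa|h|+r+|h|\le r+(\kappa+1)n$.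

(b) Let $p_i\le\Lambda$. Delete side $i$, and replace $s_{i-1}$ and $s_i$ by the single jump $s_{i-1}e_i^{p_i}s_i$ of length at most $2r+\eta\Lambda$. The deleted positions have distance at most $r+\eta\Lambda$ from the position preceding side $i$. Matching them with it, we see that the new polygon is $(r+\eta\Lambda)$-close to $\Pi$, hence $(2r+\eta\Lambda)$-close to $\sigma_g$. It has $k-1$ sides.
\end{proof}

\subsection{Choosing the scale}
The goal of this subsection is to find a scale $\rho$ and a point $g$ such that the polygons $\sigma_{gh}$, for all $h$ in a ball of radius $R=R(\rho)$, are $\rho$-close to $\rho$-polygons all of whose sides are long compared with $R$; see \eqref{eq:long}--\eqref{eq:farout} below.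

For an integer $\rho\ge0$ define
\begin{gather*}
R=|E|\,\beta((M+1)\rho),\qquad D=\kappa R+2\rho,\\
C=D+2(M+1)\rho+R,\qquad N=\beta(C),\qquad \Lambda=N+\beta(D).
\end{gather*}
If $\rho$ is the size of the jumps, then $R$ will bound the number of directions up to conjugation by accumulated jumps, $D$ the distance between the polygons that we compare, $N$ the number of positions of a noncentral side that can lie near the end of a polygon, and $\Lambda$ is the length a side must exceed in order to count as long. Let $\rho_0=0$ and, writing $R_i,\Lambda_i$ for the values of $R,\Lambda$ at $\rho=\rho_i$,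
\[
\rho_{i+1}=2\rho_i+\eta\Lambda_i+(\kappa+1)R_i\qquad(0\le i\le M).
\]
So $\rho_0\le\rho_1\le\dots\le\rho_{M+1}$. Let $T_i=\sum_{j=i}^{M}R_j$, so that $T_{M+1}=0$ and $T_i=T_{i+1}+R_i$. Since $\bar G$ is infinite, we can fix $g_*\in G$ with
\[
|\bar g_*|>(M+1)\rho_{M+1}+T_0 .
\]
Put
\[
n_i=\max\{\nu_{\rho_i}(g_*h):|h|\le T_i\}\qquad(0\le i\le M+1).
\]
When $i$ decreases, the ball grows and the scale shrinks or stays the same. Hence $M\ge n_0\ge n_1\ge\dots\ge n_{M+1}\ge0$. These are $M+2$ numbers with at most $M+1$ values, so $n_i=n_{i+1}=:k$ for some $i\in\{0,\dots,M\}$. Fix this $i$, and write $\rho=\rho_i$, with corresponding $R,D,C,N,\Lambda$. Choose $g=g_*h_*$ with $|h_*|\le T_{i+1}$ and $\nu_{\rho_{i+1}}(g)=k$.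

Let $h\in B(R)$. Since $|h_*h|\le T_{i+1}+R_i=T_i$, we have $\nu_\rho(gh)\le n_i=k$. On the other hand, Lemma~\ref{lem:nu}(a), applied to $g=(gh)h^{-1}$ with $r=2\rho+\eta\Lambda$ and $n=R$, gives
\[
k=\nu_{\rho_{i+1}}(g)=\nu_{2\rho+\eta\Lambda+(\kappa+1)R}(g)\le\nu_{2\rho+\eta\Lambda}(gh)\le\nu_\rho(gh)\le k .
\]
So $\nu_\rho(gh)=\nu_{2\rho+\eta\Lambda}(gh)=k$ for all $h\in B(R)$. For each such $h$ fix a $\rho$-polygon $\Pi_h$ with $k$ sides ending at $gh$ such that $\sigma_{gh}\approx_\rho\Pi_h$. We have achieved the following, for all $h\in B(R)$:
\begin{align}
&\text{all exponents of }\Pi_h\text{ exceed }\Lambda; \label{eq:long}\\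
&\Pi_1\approx_D\Pi_h; \label{eq:close}\\
&|\bar g|>(M+1)\rho. \label{eq:farout}
\end{align}
Here \eqref{eq:long} holds by Lemma~\ref{lem:nu}(b), because $\nu_{2\rho+\eta\Lambda}(gh)=k$. For \eqref{eq:close} use $\Pi_1\approx_\rho\sigma_g\approx_{\kappa|h|}\sigma_{gh}\approx_\rho\Pi_h$. Finally, $|\bar g|\ge|\bar g_*|-T_{i+1}>(M+1)\rho_{M+1}\ge(M+1)\rho$.

\subsection{Last noncentral sides}
Write $s_i,e_i,p_i$ for the data of $\Pi_1$. Not all $e_i$ are central: otherwise (in particular if $k=0$) $g\in s_0s_1\cdots s_kZ$ and $|\bar g|\le(k+1)\rho\le(M+1)\rho$, contrary to \eqref{eq:farout}. Let $l$ be the last index with $e_l\notin Z$, and put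
\[
c=e_l,\qquad p=p_l,\qquad s=s_ls_{l+1}\cdots s_k .
\]
As $e_{l+1},\dots,e_k$ are central, $g$ is the value at the end of side $l$ times $s$ times a central element. So the positions of side $l$, numbered \emph{backwards} as $q_0,q_1,\dots,q_p$, have values
\begin{equation}\label{eq:q}
q_a=g\,z\,s^{-1}c^{-a}\quad(0\le a\le p),\qquad z\in Z\text{ fixed}.
\end{equation}
In $\bar G$, all motion of $\Pi_1$ after $q_0$ is by the jumps $s_l,\dots,s_k$. Hence every position of $\Pi_1$ not before $q_0$ has image within $(M+1)\rho$ of $\bar g$.

Let $h\in B(R)$. If $\Pi_h$ has a noncentral side, let $c',p',s'$ be the corresponding data of its last noncentral side, with positions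
\begin{equation}\label{eq:qprime}
q_b'=gh\,z'\,s'^{-1}c'^{-b}\quad(0\le b\le p'),\qquad z'\in Z\text{ fixed}.
\end{equation}
Every position of $\Pi_h$ not before $q_0'$ has image within $(M+1)\rho$ of $\bar g\bar h$. If all sides of $\Pi_h$ are central, this holds for every position of $\Pi_h$. Note that $|s|,|s'|\le(M+1)\rho$. See Figure~\ref{fig:ends}.

\begin{figure}[ht]
\begin{tikzpicture}[scale=1]
\draw[dotted] (-1.1,-0.1)--(0,0);
\draw[dotted] (-1.8,1.1)--(-0.7,1.0);
\draw[thick] (0,0)--(7,0);
\draw[thick] (-0.7,1.0)--(6.2,1.0);
\foreach \x in {0,1,2,3,4,5,6,7} \fill (\x,0) circle (1.3pt);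
\foreach \x in {-0.7,0.68,2.06,3.44,4.82,6.2} \fill (\x,1.0) circle (1.3pt);
\draw (7,0)--(7.5,-0.25)--(8.2,0.05);
\draw (6.2,1.0)--(7.2,1.25)--(8.3,0.9);
\fill (8.2,0.05) circle (1.6pt) node[right] {$\bar g$};
\fill (8.3,0.9) circle (1.6pt) node[right] {$\bar g\bar h$};
\draw[dashed] (5,0)--(4.82,1.0);
\draw[dashed] (3,0)--(3.44,1.0);
\draw[dashed] (1,0)--(0.68,1.0);
\node[below] at (0,0) {$\bar q_p$};
\node[below] at (7,-0.05) {$\bar q_0$};
\node[below] at (3,0) {$\bar q_a$};
\node[above] at (-0.7,1.0) {$\bar q'_{p'}$};
\node[above] at (6.2,1.05) {$\bar q'_0$};
\node[above] at (3.44,1.0) {$\bar q'_b$};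
\end{tikzpicture}
\caption{The ends of $\Pi_1$ (below) and $\Pi_h$ (above), seen in $\bar G=G/Z$. Central sides are invisible there, so after its last noncentral side each polygon reaches its end by a few short jumps. The last noncentral sides are long; dashed lines join points matched by the coupling, which lie at distance at most $D$.}
\label{fig:ends}
\end{figure}

\subsection{Reading backwards}
Fix $h\in B(R)$. Read a coupling that realizes \eqref{eq:close} backwards in time, starting from the two final positions. For positions, ``before'' and ``after'' always refer to the forward order along the polygons. The next lemma says that neither polygon can move far along its last noncentral side while the other one has not yet reached its own.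

\begin{lemma}\label{lem:claim}
If at some time $\Pi_1$ is at $q_a$ while $\Pi_h$ is at a position not before $q_0'$ (or anywhere, if $\Pi_h$ has no noncentral side), then $a+1\le N$. Symmetrically, if $\Pi_h$ has a noncentral side and if at some time $\Pi_h$ is at $q_b'$ while $\Pi_1$ is at a position not before $q_0$, then $b+1\le N$.
\end{lemma}

\begin{proof}
In the first case let $0\le a'\le a$. Reading backwards, $q_{a'}$ is visited no later than $q_a$, so at that time $\Pi_h$ is also at a position not before $q_0'$ (or anywhere, if it has no noncentral side), whose image is within $(M+1)\rho$ of $\bar g\bar h$. Hence $d(\bar q_{a'},\bar g)\le D+(M+1)\rho+R$. By \eqref{eq:q}, the left side is $|\bar s^{-1}\bar c^{-a'}|$, so $|\bar c^{\,a'}|\le D+2(M+1)\rho+R=C$. Since $c\notin Z$ and $\bar G$ is torsion-free, the elements $\bar c^{\,a'}$, $0\le a'\le a$, are distinct. So $a+1\le\beta(C)=N$.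

In the second case let $0\le b'\le b$. As before, at some time when $\Pi_h$ is at $q'_{b'}$, the position of $\Pi_1$ is not before $q_0$, so its image is within $(M+1)\rho$ of $\bar g$, and $d(\bar g,\bar g\bar h)\le R$. So $d(\bar q'_{b'},\bar g\bar h)\le D+(M+1)\rho+R$, which gives $|\bar c'^{\,b'}|\le C$ by \eqref{eq:qprime}, and $b+1\le N$ as before.
\end{proof}

By \eqref{eq:long}, $p>\Lambda\ge N$. So Lemma~\ref{lem:claim} with $a=p$ shows that $\Pi_h$ does have a noncentral side, and also $p'>\Lambda\geq N$. Two long noncentral sides are thus traversed; we check that they are traversed together.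

Let $t^*$ be the first time, in the backward reading, by which $\Pi_1$ has reached $q_0$ and $\Pi_h$ has reached $q_0'$. At $t^*$ one of the paths is exactly at its position $q_0$ or $q_0'$. Suppose first that $\Pi_h$ is at $q_0'$. If $\Pi_1$ had already gone past $q_p$, it was at $q_p$ at a time when $\Pi_h$ was not before $q_0'$, and Lemma~\ref{lem:claim} would give $p+1\le N$, which is false. So $\Pi_1$ is at some $q_{a_0}$, and $a_0+1\le N$ by Lemma~\ref{lem:claim}. If instead $\Pi_1$ is at $q_0$, the second half of Lemma~\ref{lem:claim} shows in the same way that $\Pi_h$ is at some $q'_{b_0}$ with $b_0+1\le N$. In both cases the positions at $t^*$ are $q_{a_0},q'_{b_0}$, one of the two indices being $0$, and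
\[
a_0,b_0\le N-1<\min(p,p').
\]

Continue backwards until the first time when $\Pi_1$ is at $q_p$ or $\Pi_h$ is at $q'_{p'}$. Throughout this interval the paths are at positions $q_a,q_b'$, where $a$ and $b$ never decrease in backward time and change by at most $1$ at each step. Since $p,p'\ge\Lambda+1$, the index that arrives at its end takes at least
\[
(\Lambda+1)-(N-1)+1=\beta(D)+3>\beta(D)
\]
distinct values. At all these times $d(q_a,q_b')\le D$, and by \eqref{eq:q} and \eqref{eq:qprime}
\[
q_a^{-1}q_b'=z^{-1}z'\,c^a\gamma\,c'^{-b}\in B(D),\qquad \gamma=s\,h\,s'^{-1}.
\]
Choose one time for each value of that index. By the pigeonhole principle there are two of these times, with pairs $(a,b)\ne(a_1,b_1)$, $a\le a_1$, $b\le b_1$, for which this element is the same. Hence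
\[
c^{\,a_1-a}=\gamma\,c'^{\,b_1-b}\,\gamma^{-1}.
\]
The exponents are nonnegative and not both zero. As $c$ and $c'$ have infinite order, both are positive. By (N2), $r(c)=\gamma\,r(c')\,\gamma^{-1}$. Substituting $\gamma=shs'^{-1}$ and putting $\delta=s^{-1}r(c)s$, which does not depend on $h$, we obtain
\begin{equation}\label{eq:theta}
h^{-1}\delta h=s'^{-1}r(c')s'\in\Theta:=\{y^{-1}r(e)y:\ e\in E,\ |y|\le(M+1)\rho\}.
\end{equation}

\subsection{Counting conjugates}
The relation \eqref{eq:theta} holds for every $h\in B(R)$, with $c'$ and $s'$ depending on $h$. And $|\Theta|\le|E|\,\beta((M+1)\rho)=R$. This is the reason for the choice of $R$.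

Put $O_n=\{h^{-1}\delta h:|h|\le n\}$. Then $O_{n+1}=\bigcup_{x\in\Sigma\cup\{1\}}x^{-1}O_nx$ is determined by $O_n$, so $O_n=O_{n+1}$ implies $O_n=O_{n+1}=O_{n+2}=\cdots$. If $O_0\subsetneq O_1\subsetneq\dots\subsetneq O_R$, then $|O_R|\ge R+1>|\Theta|$, contradicting $O_R\subseteq\Theta$. So the chain becomes constant, and $\delta$ has finitely many conjugates. By (N4), $\delta$ is central. Then $r(c)=s\delta s^{-1}=\delta$ is central, and so is its power $c$, contrary to the choice of $c$. This proves Proposition~\ref{prop:polygon}, and with it Theorems~\ref{thm:T} and~\ref{thm:main}. \qed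

\begin{remark}
The hypotheses enter as follows. The bound $M$ on the number of sides makes the search for a scale stop and bounds the accumulated jumps $s,s'$. The finiteness of $E$ makes $\Theta$ finite. Torsion-free nilpotence enters through (N1)--(N4): in $\bar G$ noncentral sides move away from the end, positive powers determine roots, and noncentral elements have infinitely many conjugates.
\end{remark}

\section{Proof of Theorem~\ref{thm:equiv}}\label{sec:equiv}

The implication (iii)$\Rightarrow$(i) was reduced to Theorem~\ref{thm:T} in Section~\ref{sec:finite}. The implications (ii)$\Rightarrow$(iii) and (ii)$\Rightarrow$(iv) are immediate, because regular languages are context-free. Two implications remain.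

\medskip
\noindent\textbf{(i)$\Rightarrow$(ii).} An abelian subgroup of finite index in $G$ is finitely generated, so it has a free abelian subgroup of finite index. Thus there is $N=\langle x_1,\dots,x_n\rangle\cong\mathbb Z^n$ of finite index in $G=\bigsqcup_{t\in T}Nt$, where $T$ is finite and $1\in T$. Use the generating set $\{x_1,\dots,x_n\}\cup T$ and the language
\[
L=\{x_1^{i_1}\cdots x_n^{i_n}t:\ i_j\in\mathbb Z,\ t\in T\},
\]
where $t$ is written as one letter. It is regular and maps bijectively onto $G$. It is bounded, since it is contained in the product of the sets $x_j^*(x_j^{-1})^*$, $j=1,\dots,n$, followed by the product of the sets $t^*$, $t\in T$.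

For $t\in T$ and a letter $a^{\pm1}$ write $ta^{\pm1}=\mu t'$ with $t'\in T$ and $\mu\in N$. Here $\mu$ ranges over a finite set. So right multiplication by $a^{\pm1}$ changes the vector $(i_1,\dots,i_n)$ of a word of $L$ to a vector $(i_1',\dots,i_n')$ with $|i_j-i_j'|\le C$ for a constant $C$. Match the blocks $x_j^{i_j}$ and $x_j^{i_j'}$ successively, step by step, waiting at the end of the shorter block. Within block $j$, the partial exponents $a$ and $a'$ of matched points satisfy $|a-a'|\le C$: if $i_j$ and $i'_j$ have the same sign, or one of them is zero, the partial exponents agree until the shorter block ends; if they have opposite signs, then $|a|+|a'|\le|i_j|+|i_j'|=|i_j-i_j'|\le C$. Since $N$ is abelian, matched points differ by $x_1^{i_1'-i_1}\cdots x_{j-1}^{i_{j-1}'-i_{j-1}}x_j^{a'-a}$, of length at most $nC$. The last letters add at most $2$. For $x=1$ in the definition of a combing the two words coincide. So $L$ is a combing.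

\medskip
\noindent\textbf{(iv)$\Rightarrow$(i).} Let $L\subseteq w_1^*\cdots w_n^*$ with $n\ge1$ be a combing of $G$, and let $H$ be a torsion-free nilpotent subgroup of finite index. By Lemma~\ref{lem:finite}, $\hat L$ is a combing of $H$; let $K$ be its constant. We show that the conclusion of Lemma~\ref{lem:polygon} holds for $\hat L$ and $H$ in place of $L$ and $G$.

Each word $w_i$ permutes the finite set $T$ of coset representatives. With $m=|T|!$, reading $w_i^m$ from $t\in T$ returns to $t$ and outputs some word $y_{i,t}$ over $A_H$. So reading $w_i^{p}=(w_i^m)^qw_i^{p'}$, $0\le p'<m$, from $t$ outputs $y_{i,t}^q$ followed by at most $m|w_i|$ letters. For $y=y_{i,t}$ we have $[1;y^q]\approx_{|y|}(1,y,\dots,y^q)$: match the positions within the $(k+1)$st block $y$, except its end, with the point $y^k$. If $y=_H1$, then also $[1;y^q]\approx_{|y|}(1)$. Translating and concatenating, we find that for each word of $\hat L$ the corresponding sequence is $K_1$-close to an $E$-polygon with at most $M$ sides and the same endpoints, where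
\[
K_1=\max_{i,t}|y_{i,t}|,\qquad M=1+\sum_{i=1}^n(1+m|w_i|),
\]
and $E$ consists of the nontrivial elements of $H$ represented by the words $y_{i,t}$ and by the letters.

Choosing, for each $g\in H$, a word of $\hat L$ and a polygon $\sigma_g$ as in \eqref{eq:system}, we obtain $\sigma_g\approx_\kappa\sigma_{gx}$ for all $g\in H$ and $x\in A_H^{\pm}$, with $\kappa=K+2K_1$. By Proposition~\ref{prop:polygon}, $H$ is abelian, and so $G$ is virtually abelian. This completes the proof of Theorem~\ref{thm:equiv}. \qed

\begin{thebibliography}{9}

\bibitem{KM} Kargapolov and Merzljakov, \emph{Fundamentals of the Theory of Groups}.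

\bibitem{Rees} Sarah Rees, \emph{Hairdressing in groups: a survey of combings and formal languages}, arXiv:math/9810201 (1998).

\bibitem{Segal} Segal, \emph{Polycyclic Groups}.

\end{thebibliography}

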